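\title{Three-dimensional fibrations over curves with an action of the Klein simple group}

\begin{abstract}
Let $G=\operatorname{PSL}_2(\mathbb F_7)$ and let $f=x^3y+y^3z+z^3x$ be its invariant quartic form. We prove a conjecture of Cheltsov and Shramov: the only three-dimensional $G$-Mori fiber spaces over $\mathbb P^1$ are $\mathbb P^2\times\mathbb P^1$ and the del Pezzo fibrations of degree $2$ given by $\alpha\beta t^2+f=0$, where $\alpha,\beta$ are binary forms of degree $n\ge 0$ such that $\alpha\beta$ has $2n$ distinct zeros. More generally, we classify all fibrations over a smooth curve, with a faithful action of $G$ that is trivial on the curve, whose total space is a canonical threefold with relatively ample anticanonical class; there is no assumption on factoriality or on Picard rank. The proof compares two models of the same generic fiber by one inequality between discrepancies. In this comparison the group enters through its lack of short orbits and of invariant curves of low degree.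
\end{abstract}

\section{The question and the answer}

All varieties are over $\mathbb C$, unless another field is indicated. Let $G=\operatorname{PSL}_2(\mathbb F_7)$, the simple group of order $168$. It acts faithfully on $\mathbb P^2$ with coordinates $x,y,z$ through a three-dimensional representation. We write $V$ for the $G$-module of linear forms spanned by $x,y,z$, and
\[
f=x^3y+y^3z+z^3x
\]
for the $G$-invariant Klein quartic; $G$ is the automorphism group of the curve $f=0$. Besides $\mathbb P^2$ there is a second surface attached to this action, the double plane branched in the Klein quartic,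
\[
S=\{t^2+f=0\}\subset\mathbb P(1,1,1,2),
\]
a del Pezzo surface of degree $2$ on which $G$ acts, trivially on $t$.

\subsection{Fibrations with these fibers}

A \emph{$G$-Mori fiber space over $\mathbb P^1$} of dimension $3$ is a projective threefold $Y$ with a faithful action of $G$ and a $G$-equivariant morphism $\pi\colon Y\to\mathbb P^1$ with connected fibers such that $Y$ has terminal singularities and is $G\mathbb Q$-factorial, $-K_Y$ is $\pi$-ample, and $\operatorname{rk}\operatorname{Pic}(Y)^G=\operatorname{rk}\operatorname{Pic}(\mathbb P^1)^G+1=2$. Two of them, $(Y,\pi)$ and $(Y_1,\pi_1)$, are regarded as the same if there are isomorphisms $\phi\colon Y\to Y_1$ and $\psi\colon\mathbb P^1\to\mathbb P^1$ with $\pi_1\circ\phi=\psi\circ\pi$, and an automorphism $\sigma$ of $G$, with $\phi(g\cdot p)=\sigma(g)\cdot\phi(p)$ for all $g$ and $p$. Replacing an action $g\cdot p$ by $\sigma(g)\cdot p$ will be called \emph{twisting} it by $\sigma$.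

The first examples are the products $\mathbb P^2\times\mathbb P^1$ and $S\times\mathbb P^1$. The second product has nonconstant companions. Over the field $K=\mathbb C(\mathbb P^1)$ one can put a coefficient $a\in K^*$ in front of $w^2$ and consider the surface $aw^2+f=0$. Rescaling $w$ multiplies $a$ by squares, and on $\mathbb P^1$ the class of $a$ in $K^*/K^{*2}$ is determined by the finite set of points where $a$ has odd order, which has even cardinality $2n$. Clearing denominators leads to the following threefolds. Let $T$ be the toric variety with Cox ring $\mathbb C[u,v,x,y,z,t]$, graded by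
\[
\deg u=\deg v=(1,0),\qquad \deg x=\deg y=\deg z=(0,1),\qquad \deg t=(-n,2),
\]
with irrelevant ideal $(u,v)\cap(x,y,z,t)$. Let $\alpha,\beta\in\mathbb C[u,v]$ be binary forms of degree $n$ such that $\alpha\beta$ has $2n$ distinct zeros on $\mathbb P^1$ (for $n=0$: such that $\alpha\beta$ is a nonzero constant), and put
\[
\mathcal X_n=\mathcal X_n(\alpha,\beta)=\{\alpha\beta\,t^2+f(x,y,z)=0\}\subset T .
\]
The group $G$ acts on $x,y,z$ as above and trivially on $u,v,t$. Thus $\mathcal X_0\cong S\times\mathbb P^1$, while for $n\ge1$ the threefold $\mathcal X_n$ has exactly $2n$ singular points, all of type $\frac12(1,1,1)$, one over each zero of $\alpha\beta$. It is known that $\mathbb P^2\times\mathbb P^1$ and all $\mathcal X_n$ are $G$-Mori fiber spaces over $\mathbb P^1$. The following conjecture is stated in \cite{Abban}.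

\medskip
\noindent\textbf{Conjecture} (Cheltsov--Shramov). \emph{The varieties $\mathbb P^2\times\mathbb P^1$ and $\mathcal X_n$, $n\ge0$, are the only $\operatorname{PSL}_2(\mathbb F_7)$-Mori fiber spaces over $\mathbb P^1$ in dimension $3$.}
\medskip

Two things have to be shown. The first concerns the generic fiber: there should be no surfaces over $K$ to consider besides $\mathbb P^2_K$ and $aw^2+f=0$. The second concerns the models of a given generic fiber. Without a group, a fibration has many models; already $\mathbb P^1\times\mathbb P^1$ can be changed by an elementary transformation at any point. The conjecture asserts that the symmetry forbids all such changes. At a point where $a$ has odd order this is delicate. With $s$ a local parameter, the equation $sw^2+f=0$ can also be written, with $w'=sw$, as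
\[
w'^2+sf=0 ,
\]
and these are two different threefolds with the same generic fiber. The first has one $\frac12(1,1,1)$-point and is the local form of $\mathcal X_n$. The second is singular along a curve; it is canonical, but not terminal. We shall see that there are no other local models with canonical singularities and relatively ample anticanonical class.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\pi\colon Y\to\mathbb P^1$ be a $G$-Mori fiber space with $\dim Y=3$. After twisting the action by an automorphism of $G$, the variety $Y$ is $G$-equivariantly isomorphic over $\mathbb P^1$ to $\mathbb P^2\times\mathbb P^1$ or to some $\mathcal X_n(\alpha,\beta)$, $n\ge0$. Hence the Cheltsov--Shramov conjecture holds.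
\end{theorem}

The argument uses neither $G\mathbb Q$-factoriality nor the rank condition, works over any base curve, and gives a complete answer for canonical singularities. To state it, let $B$ be a smooth connected curve with function field $K$, let $a\in K^*$, let $R$ be the finite set of points where $a$ has odd order, and let $\Theta\subset R$. For each $p\in B$ choose $a_p\equiv a$ modulo $K^{*2}$ that is a unit at $p$ if $p\notin R$ and a local parameter at $p$ if $p\in R$, and a neighborhood $B_p$ of $p$ on which $a_p$ has no further zeros or poles. Let $Y_{a,\Theta}\to B$ be the variety with generic fiber $\{aw^2+f=0\}\subset\mathbb P(1,1,1,2)_K$ which over $B_p$ is the hypersurface in $\mathbb P(1,1,1,2)\times B_p$ given by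
\begin{equation}\label{eq:Yatheta}
\begin{aligned}
a_pw_p^2+f&=0 &&\text{if } p\notin\Theta,\\
w_p'^2+a_pf&=0,\quad w_p'=a_pw_p, &&\text{if } p\in\Theta ,
\end{aligned}
\end{equation}
where $w_p=w/c_p$ if $a_p=c_p^2a$. The group $G$ acts on $x,y,z$ only. These pieces do glue. Indeed, $B_p$ contains no point of $R$ except possibly $p$; so if $p\ne p'$, then $B_p\cap B_{p'}$ contains no point of $R$, both $a_p$ and $a_{p'}$ are units there, and so is $c_p/c_{p'}$, whose square is $a_p/a_{p'}$. Another choice of $a_p$ differs from the given one by the square of a unit at $p$, and replacing $a$ by $ac^2$ amounts to replacing $w$ by $w/c$. So, up to $G$-equivariant isomorphism over $B$, the variety $Y_{a,\Theta}$ depends only on the class of $a$ in $K^*/K^{*2}$ and on $\Theta$.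

\begin{theorem}\label{thm:B}
Let $\pi\colon Y\to B$ be a projective surjective morphism with connected fibers, where $Y$ is a normal threefold with canonical singularities and $-K_Y$ is $\pi$-ample. Let $G$ act faithfully on $Y$ over $B$ (trivially on $B$). Then, up to an automorphism of $G$, exactly one of the following holds, with $G$-equivariant isomorphisms over $B$.
\begin{enumerate}
\item[(1)] $Y\cong\mathbb P^2\times B$.
\item[(2)] $Y\cong Y_{a,\Theta}$ for a unique class $a\in K^*/K^{*2}$ and a unique subset $\Theta$ of the set $R$ of points where $a$ has odd order.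
\end{enumerate}
Conversely, all these varieties occur, and $Y_{a,\Theta}$ is terminal if and only if $\Theta=\varnothing$. For $B=\mathbb P^1$ the $Y_{a,\Theta}$ are the hypersurfaces $A_1t^2+A_2f=0$, where $A_1A_2$ is a squarefree binary form of even degree, in the toric varieties defined like $T$ but with $\deg t=\bigl(\tfrac{\deg A_2-\deg A_1}2,2\bigr)$; the variety $\mathcal X_n(\alpha,\beta)$ is the case $A_1=\alpha\beta$, $A_2=1$.
\end{theorem}

\subsection{Plan}

Section~\ref{sec:compare} contains the method: how to compare two models of one fibration. Its idea is shown on a ruled surface before the general inequality is proved. Sections~\ref{sec:group} and \ref{sec:thresholds} provide what is needed about $G$. Section~\ref{sec:generic} determines the generic fiber, Section~\ref{sec:models} describes the local models, and Section~\ref{sec:local} proves that there are no others. The theorems follow in Sections~\ref{sec:A} and \ref{sec:B}. Section~\ref{sec:sharp} shows that ``canonical'' cannot be replaced by ``klt''.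

\section{Comparing two models of one fibration}\label{sec:compare}

\subsection{Discrepancies}

A \emph{prime divisor $F$ over} a normal variety $X$ is a prime divisor on some normal $X'$ with a proper birational morphism $g\colon X'\to X$. We identify it with its valuation $\operatorname{ord}_F$; the set $g(F)$ is its \emph{center} on $X$, and $F$ is \emph{exceptional over $X$} if its center has codimension at least $2$. If $\Delta$ is a $\mathbb Q$-divisor with $K_X+\Delta$ $\mathbb Q$-Cartier, the discrepancy $a(F;X,\Delta)$ is the coefficient of $F$ in $K_{X'}-g^*(K_X+\Delta)$, where $K_X$ and $K_{X'}$ are the divisors of the same rational top form $\omega$. So if $r(K_X+\Delta)=\operatorname{div}_X(h)$ with a rational function $h$, then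
\begin{equation}\label{eq:disc}
a(F;X,\Delta)=\operatorname{ord}_F(\omega)-\tfrac1r\operatorname{ord}_F(h).
\end{equation}
If $F$ is a divisor on $X$, then $a(F;X,\Delta)$ is minus the coefficient of $F$ in $\Delta$. If $\Delta'$ is $\mathbb Q$-Cartier, then $a(F;X,\Delta+\Delta')=a(F;X,\Delta)-\operatorname{ord}_F(\Delta')$. We write $a(F;X)=a(F;X,0)$. The variety $X$ is canonical (terminal) if $K_X$ is $\mathbb Q$-Cartier and $a(F;X)\ge0$ (resp.\ $>0$) for all $F$ exceptional over $X$. For effective $\Delta$, the pair $(X,\Delta)$ is lc (klt) if $a(F;X,\Delta)\ge-1$ (resp.\ $>-1$) for all $F$, and plt if $a(F;X,\Delta)>-1$ for all exceptional $F$.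

\subsection{Transport of an anticanonical divisor}

Throughout this section we fix the following situation. Let $B$ be a smooth connected affine curve, $0\in B$ a point, and $s$ a regular function on $B$ vanishing at $0$ to first order and nowhere else. Let $\Gamma$ be a finite group. Let $Y$ and $Q$ be normal varieties, projective and surjective over $B$ with connected fibers, with $\Gamma$-actions over $B$ and with $\mathbb Q$-Cartier canonical divisors, and assume that $-K_Y$ is ample over $B$. Suppose that a $\Gamma$-equivariant isomorphism $Y|_{B\setminus0}\cong Q|_{B\setminus0}$ over $B\setminus 0$ is given. Finally, suppose that the fiber $Q_0$ over $0$ has only one component $F_Q$, so that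
\[
\operatorname{div}_Q(s)=\mu F_Q .
\]
A prime divisor is over $Y$ with center in $Y_0$ if and only if it is over $Q$ with center in $Q_0$, since both varieties are proper over $B$. Each component of $Y_0$ has codimension one, being a component of $\operatorname{div}_Y(s)$. We want to bound the components of $Y_0$ that are different from $F_Q$, that is, that define a valuation different from $\operatorname{ord}_{F_Q}$. Such a component is exceptional over $Q$, because its center lies in $F_Q$ and is not all of $F_Q$.

The idea is to take a general invariant $\mathbb Q$-divisor $M_Y\sim_{\mathbb Q}-K_Y$, which is as harmless as possible on $Y$, and to see how singular it must become on $Q$.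

\begin{lemma}\label{lem:transport}
There are effective $\Gamma$-invariant $\mathbb Q$-Cartier $\mathbb Q$-divisors $M_Y$ on $Y$ and $M_Q$ on $Q$, equal over $B\setminus0$, and a number $\lambda\in\mathbb Q$ with the following properties.
\begin{enumerate}
\item[(a)] $M_Y$ contains no component of $Y_0$, and $M_Q$ does not contain $F_Q$.
\item[(b)] $K_Q+M_Q\sim_{\mathbb Q}0$.
\item[(c)] For every prime divisor $F$ over $Y$ with center in $Y_0$,
\[
a(F;Y,M_Y)=a(F;Q,M_Q)+\lambda\operatorname{ord}_F(s).
\]
\item[(d)] $\mu\lambda=a(F_Q;Y)$. In particular, $\lambda\ge0$ if $Y$ is canonical.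
\end{enumerate}
\end{lemma}

\begin{proof}
Choose $k>0$ such that $-kK_Y$ is Cartier and very ample over $B$, and let $D$ be a general member of a finite-dimensional base point free linear system in $|-kK_Y|$. Then $D$ contains no component of $Y_0$, and it does not contain the center of $\operatorname{ord}_{F_Q}$ on $Y$. The set of components of $Y_0$ is $\Gamma$-stable, and so is that center, because $F_Q$ is the only component of $Q_0$. So all translates of $D$ have the same two properties. Put
\[
N=k|\Gamma|,\qquad M_Y=\frac1N\sum_{g\in\Gamma}g(D).
\]
Fix a rational top form $\omega$ and set $K_Y=\operatorname{div}_Y\omega$, $K_Q=\operatorname{div}_Q\omega$. As $g(D)\sim-kK_Y$ for all $g$, there is a rational function $h$ with $N(K_Y+M_Y)=\operatorname{div}_Y(h)$.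

Let $M_Q$ be the closure in $Q$ of $M_Y|_{B\setminus0}$. The divisor $N(K_Q+M_Q)-\operatorname{div}_Q(h)$ vanishes over $B\setminus0$, so it is a multiple of $F_Q$, and we can write
\[
K_Q+M_Q=\tfrac1N\operatorname{div}_Q(h)+\lambda\operatorname{div}_Q(s),\qquad\lambda\in\mathbb Q .
\]
This gives (b) and shows that $M_Q$ is $\mathbb Q$-Cartier; (a) is clear from the construction. By \eqref{eq:disc},
\[
a(F;Y,M_Y)=\operatorname{ord}_F(\omega)-\tfrac1N\operatorname{ord}_F(h),\qquad
a(F;Q,M_Q)=\operatorname{ord}_F(\omega)-\tfrac1N\operatorname{ord}_F(h)-\lambda\operatorname{ord}_F(s),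
\]
which is (c). For $F=F_Q$ we have $a(F_Q;Q,M_Q)=0$ by (a), and $a(F_Q;Y,M_Y)=a(F_Q;Y)$ since $M_Y$ does not contain the center of $F_Q$. As $\operatorname{ord}_{F_Q}(s)=\mu$, (c) becomes (d).
\end{proof}

\subsection{The smallest case: ruled surfaces}\label{sec:toy}

Let $\Gamma$ be a finite group acting faithfully on $\mathbb P^1$, and let $Q=\mathbb P^1\times B$, so $\mu=1$. The simplest way to obtain a different model $Y$ is to blow up a point $b\in F_Q$ (and the other points of its orbit) and to contract $F_Q$. So suppose that $Y$, as above, is a surface with canonical singularities such that the exceptional curve $F$ of the blow-up of $b$ is a component of $Y_0$. Then $a(F;Q)=1$ and $\operatorname{ord}_F(s)=1$, and $a(F;Y,M_Y)=0$ by Lemma~\ref{lem:transport}(a). So (c) and (d) give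
\[
0=1-\operatorname{mult}_b(M_Q)+\lambda,\qquad\text{that is,}\qquad \operatorname{mult}_b(M_Q)=1+\lambda\ge1 .
\]
Thus the transported divisor is rather singular at $b$, and by invariance at all points of the orbit of $b$. On the other hand, by (b),
\[
M_Q\cdot F_Q=-K_Q\cdot F_Q=2 ,
\]
and each point of the orbit contributes at least $1$. \emph{So the orbit of $b$ has at most two points.} If $\Gamma$ has no orbits of length $\le2$ on $\mathbb P^1$, for instance if $\Gamma$ is $A_4$, $S_4$ or $A_5$, then this modification is impossible. If $b$ is a fixed point, the modification does exist. In this case $F_Q$ is the exceptional curve of the blow-up of a smooth point of $Y$, so $\lambda=1$ and $\operatorname{mult}_b(M_Q)=2$: the whole intersection $M_Q\cdot F_Q$ is concentrated at $b$.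

Two elements of this argument will be kept: a new component forces $M_Q$ to be singular along its center, and symmetry does not allow $M_Q|_{F_Q}\sim_{\mathbb Q}-K_{F_Q}$ to be very singular. In higher dimension $F$ can be any divisor over $Q$, and multiplicities no longer measure the relevant singularities. They are replaced by log canonical thresholds.

\subsection{The inequality}

\begin{proposition}\label{prop:ineq}
Let $\gamma>0$ be a rational number such that $(Q,F_Q+\gamma M_Q)$ is lc near $F_Q$. Let $F\ne F_Q$ be a component of $Y_0$, and put $m=\operatorname{ord}_F(s)\ge1$ and $e=a(F;Q)$. Then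
\begin{equation}\label{eq:key}
(\gamma-1)\,e+\frac m\mu+\gamma\lambda m\le1 .
\end{equation}
\end{proposition}

\begin{proof}
Put $\nu=\operatorname{ord}_F(M_Q)$. Since $a(F;Y,M_Y)=0$, Lemma~\ref{lem:transport}(c) says that $0=e-\nu+\lambda m$, so $\nu=e+\lambda m$. The center of $F$ on $Q$ lies in $F_Q$, and $\operatorname{ord}_F(F_Q)=m/\mu$. So log canonicity near $F_Q$ gives
\[
-1\le a(F;Q,F_Q+\gamma M_Q)=e-\frac m\mu-\gamma\nu=e-\frac m\mu-\gamma e-\gamma\lambda m . \qedhere
\]
\end{proof}

If $\lambda\ge0$, $\gamma>1$ and $\mu=1$, and if $Q$ is smooth, so that $e\ge1$, then the left side exceeds $1$ and there is no such $F$. When the components of $Y_0$ are known, $Y$ itself can be recovered as follows.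

\begin{lemma}\label{lem:reconstruct}
Let $Y_1,Y_2$ be normal and projective over $B$, and let $Y_1\dashrightarrow Y_2$ be a birational map over $B$ which is an isomorphism over $B\setminus0$ and under which the components of the fibers over $0$ define the same set of valuations.
\begin{enumerate}
\item[(i)] The map is an isomorphism in codimension one.
\item[(ii)] If moreover $-K_{Y_1}$ and $-K_{Y_2}$ are $\mathbb Q$-Cartier and ample over $B$, it is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A rational map over $B$ from a normal variety to a variety that is proper over $B$ is defined in codimension one; this applies to the map and to its inverse. At the generic points of corresponding fiber components, the local rings of $Y_1$ and $Y_2$ are the same discrete valuation ring, so the map is a local isomorphism there.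

(ii) We have $Y_i=\operatorname{Proj}_B\bigoplus_{j\ge0}\pi_*\mathcal O(-jkK_{Y_i})$ for suitable $k>0$. Sections of these reflexive sheaves are determined in codimension one, so by (i) the two algebras are identified.
\end{proof}

\section{Facts about the group}\label{sec:group}

The irreducible representations of $G$ have dimensions $1,3,3,6,7,8$. The two of dimension $3$ are $V$ and $V^*$. They are not isomorphic, and they are interchanged by the outer automorphism of $G$, which is unique up to inner automorphisms. The Schur multiplier is $H_2(G,\mathbb Z)=\mathbb Z/2$ (Schur).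

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(i)] $G$ has no subgroup of index $2$ or $3$.
\item[(ii)] If $L$ is a field of characteristic $0$, then every homomorphism from $G$ to $\operatorname{PGL}_2(L)$ or to $\operatorname{GL}_2(L)$ is trivial.
\item[(iii)] If $G$ acts faithfully on an irreducible surface over an algebraically closed field of characteristic $0$, then no smooth point is fixed.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Such a subgroup would give a nontrivial homomorphism from the simple group $G$ to $S_3$, which has order $6$.

(ii) A nontrivial homomorphism to $\operatorname{PGL}_2(L)$ would be injective, but the finite subgroups of $\operatorname{PGL}_2(\bar L)$ are cyclic, dihedral, or isomorphic to $A_4$, $S_4$ or $A_5$. So a homomorphism to $\operatorname{GL}_2(L)$ has scalar, hence abelian image; as $G$ is perfect, it is trivial.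

(iii) A finite group fixing a smooth point $p$ acts faithfully on the tangent space at $p$: an element that acts trivially on $\mathfrak m/\mathfrak m^2$ acts trivially on every $\mathcal O/\mathfrak m^j$ by complete reducibility, hence on the surface. So a fixed smooth point contradicts (ii).
\end{proof}

\begin{lemma}\label{lem:inv}
$(\operatorname{Sym}^dV)^G=0$ for $d=1,2,3$, and $(\operatorname{Sym}^4V)^G=\mathbb Cf$. Hence every nonzero $G$-invariant effective integral divisor on $\mathbb P^2$ has degree at least $4$.
\end{lemma}

\begin{proof}
The conjugacy classes of elements of orders $1,2,3,4,7,7$ have $1,21,56,42,24,24$ elements. Their eigenvalues on $V$ are $(1,1,1)$, $(1,-1,-1)$, $(1,\omega,\omega^2)$, $(1,i,-i)$, $(\zeta,\zeta^2,\zeta^4)$ and the complex conjugate of the last triple, where $\omega$ and $\zeta$ are primitive roots of unity of orders $3$ and $7$. The value of the character of $\operatorname{Sym}^dV$ at $g$ is the coefficient of $T^d$ in $1/\det(1-gT)$. For the orders $2,3,4$ these series are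
\[
\frac1{(1-T)(1+T)^2},\qquad\frac1{1-T^3},\qquad\frac1{(1-T)(1+T^2)} .
\]
For order $7$ put $\xi=\zeta+\zeta^2+\zeta^4$, so $\xi+\bar\xi=-1$ and $\xi\bar\xi=2$. Since the elementary symmetric functions of the eigenvalues are $\xi,\bar\xi,1$, the coefficients $h_d$ satisfy $h_d=\xi h_{d-1}-\bar\xi h_{d-2}+h_{d-3}$. So $h_1=\xi$, $h_2=\xi^2-\bar\xi=\xi^2+\xi+1=-1$, $h_3=-\xi-2+1=\bar\xi$ and $h_4=2+\bar\xi+\xi=1$. This gives
\begin{center}
\begin{tabular}{c|cccccc|l}
$d$&$1$&$2$&$3$&$4$&$7$&$7'$&sum over $G$\\
\hline
$1$&$3$&$-1$&$0$&$1$&$\xi$&$\bar\xi$&$3-21+42-24=0$\\
$2$&$6$&$2$&$0$&$0$&$-1$&$-1$&$6+42-48=0$\\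
$3$&$10$&$-2$&$1$&$0$&$\bar\xi$&$\xi$&$10-42+56-24=0$\\
$4$&$15$&$3$&$0$&$1$&$1$&$1$&$15+63+42+48=168$
\end{tabular}
\end{center}
where the columns are indexed by the order of the element. Dividing the sums by $168$ gives the dimensions of the invariants. The equation of an invariant divisor is a semi-invariant form, which is invariant because $G$ is perfect.
\end{proof}

\begin{lemma}\label{lem:smooth}
The curve $f=0$ is smooth, hence irreducible. The surface $S$ is smooth.
\end{lemma}

\begin{proof}
Suppose that $f_x=3x^2y+z^3$, $f_y=x^3+3y^2z$ and $f_z=y^3+3z^2x$ vanish at a point. If $x=0$, then $f_x=0$ gives $z=0$, and $f_z=0$ gives $y=0$, which is impossible. By the cyclic symmetry $x\mapsto y\mapsto z\mapsto x$ of $f$, the coordinates $y$ and $z$ cannot be zero either. Put $P=x^3y$, $P'=y^3z$, $P''=z^3x$. From $xf_x=yf_y=zf_z=0$ we get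
\[
3P+P''=P+3P'=P'+3P''=0,
\]
so $P=-3P'=9P''=-27P$ and $P=0$, a contradiction. The surface $S$ does not contain $(0:0:0:1)$, and at a singular point of $S$ we would have $t=0$ and, using Euler's formula, $f_x=f_y=f_z=0$.
\end{proof}

\begin{lemma}\label{lem:orbits}
$G$ has no orbit of length $\le3$ on $\mathbb P^2$ or on $S$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:small}(i) a point of such an orbit is fixed, and it is a smooth point of the surface. This contradicts Lemma~\ref{lem:small}(iii).
\end{proof}

\section{Invariant divisors are mildly singular}\label{sec:thresholds}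

This section supplies the number $\gamma$ of Proposition~\ref{prop:ineq}. The idea is that a non-klt locus would be either an invariant curve of low degree or, by a vanishing theorem, a set of at most three points; $G$ permits neither. Recall that the multiplier ideal $\mathcal J(\Delta)$ of an effective $\mathbb Q$-divisor $\Delta$ on a smooth projective surface $\Sigma$ has as zero set the locus where $(\Sigma,\Delta)$ is not klt. Nadel's vanishing theorem says that $H^i(\Sigma,\mathcal O(L)\otimes\mathcal J(\Delta))=0$ for $i>0$ whenever $L$ is a divisor with $L-K_\Sigma-\Delta$ ample.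

\begin{lemma}\label{lem:threshold}
Let $(\Sigma,\gamma)=(\mathbb P^2,\frac43)$ or $(S,2)$, and let $D\sim_{\mathbb Q}-K_\Sigma$ be a $G$-invariant effective $\mathbb Q$-divisor. Then $(\Sigma,cD)$ is klt for all rational $0<c<\gamma$.
\end{lemma}

\begin{proof}
Suppose not. Let $\Lambda$ be the locus where $(\Sigma,cD)$ is not klt; it is $G$-invariant.

\emph{Suppose that $\Lambda$ contains a curve $\Xi$.} Then the coefficient of $\Xi$ in $cD$ is at least $1$, so $cD\ge\Xi'$, where $\Xi'$ is the reduced sum of the $G$-orbit of $\Xi$. On $\mathbb P^2$ we get $\deg\Xi'\le3c<4$. On $S$ let $\rho\colon S\to\mathbb P^2$ be the anticanonical double cover. Then $\rho_*\Xi'$ is a nonzero $G$-invariant effective integral divisor of degree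
\[
\Xi'\cdot(-K_S)\le cK_S^2=2c<4 .
\]
Both contradict Lemma~\ref{lem:inv}.

\emph{Hence $\Lambda$ is finite and not empty.} Put $L=\mathcal O(1)$, resp.\ $L=-K_S$. Then $L-K_\Sigma-cD$ is $\mathbb Q$-equivalent to $\mathcal O(4-3c)$, resp.\ to $(2-c)(-K_S)$, which is ample. By Nadel vanishing, $H^1(\Sigma,L\otimes\mathcal J(cD))=0$, so the three-dimensional space $H^0(\Sigma,L)$ maps onto $H^0(L\otimes\mathcal O_\Sigma/\mathcal J(cD))$, whose dimension is at least $|\Lambda|$. So $|\Lambda|\le3$, contrary to Lemma~\ref{lem:orbits}.
\end{proof}

The bounds are best possible, as the invariant divisors $\frac34\{f=0\}$ on $\mathbb P^2$ and $\frac12\{t=0\}$ on $S$ show: multiplied by $\gamma$, they have a component with coefficient $1$.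

\section{The generic fiber}\label{sec:generic}

Let $\pi\colon Y\to B$ be as in Theorem~\ref{thm:B}, with generic fiber $Y_\eta$ over $K$. Every three-dimensional $G$-Mori fiber space over $\mathbb P^1$ satisfies these hypotheses with $B=\mathbb P^1$: the group $G$ acts trivially on the base by Lemma~\ref{lem:small}(ii).

The surface $Y_\eta$ is normal, hence geometrically normal, and it is geometrically connected since $\pi_*\mathcal O_Y=\mathcal O_B$. The generic fiber of a resolution of $Y$ is a smooth surface resolving $Y_\eta$, with discrepancies $\ge0$ because $Y$ is canonical. So $Y_\eta\otimes\bar K$ is an irreducible surface with at worst Du Val singularities. In particular $Y_\eta$ is Gorenstein, and $-K_{Y_\eta}=-K_Y|_{Y_\eta}$ is ample. The action of $G$ on $Y_\eta$ is faithful.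

\begin{lemma}\label{lem:generic}
After twisting the action by an automorphism of $G$, the surface $Y_\eta$ is $G$-equivariantly isomorphic over $K$ either to $\mathbb P^2_K$ with the given action, or to $\{aw^2+f=0\}\subset\mathbb P(1,1,1,2)_K$ for some $a\in K^*$, with $G$ acting trivially on $w$.
\end{lemma}

\begin{proof}
Let $\tilde S$ be the minimal resolution of $Y_\eta\otimes\bar K$. It is a weak del Pezzo surface, i.e.\ $-K_{\tilde S}$ is nef and big, and $G$ acts faithfully on it. Put $d=K_{\tilde S}^2\in\{1,\dots,9\}$. Recall that $\tilde S$ is $\mathbb P^2$ if $d=9$; it is $\mathbb F_1$, $\mathbb P^1\times\mathbb P^1$ or $\mathbb F_2$ if $d=8$; and for $d\le7$ it is a blow-up of $\mathbb P^2$ in $9-d$ points, possibly infinitely near. We first exclude all $d$ other than $2$ and $9$.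

\emph{$d=1$.} The linear system $|-K_{\tilde S}|$ has exactly one base point. It is fixed by $G$, contrary to Lemma~\ref{lem:small}(iii).

\emph{$3\le d\le7$.} We claim that $G$ acts trivially on $\operatorname{Pic}(\tilde S)$. It acts on the negative definite lattice $K_{\tilde S}^\perp$ of rank $9-d$. If $d\ge4$, the rank is at most $5$, and an element of order $7$ acts trivially, since a nontrivial rational representation of $\mathbb Z/7$ has dimension at least $6$. As $G$ is simple, all of $G$ acts trivially. If $d=3$, then $K_{\tilde S}^\perp$ is the lattice $E_6$ up to sign, and $|O(E_6)|=2\cdot51840=2^8\cdot3^4\cdot5$ is prime to $7$. Again elements of order $7$, hence all of $G$, act trivially. As $G$ also fixes $K_{\tilde S}$, and $K_{\tilde S}$ and $K_{\tilde S}^\perp$ span $\operatorname{Pic}(\tilde S)\otimes\mathbb Q$, the claim follows. Now $\tilde S$ contains a $(-1)$-curve. Its class is fixed, hence so is the curve, which is the only effective divisor in its class. Contracting it produces a smooth surface with a faithful action and a fixed point, contrary to Lemma~\ref{lem:small}(iii).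

\emph{$d=8$.} On $\mathbb F_1$ the unique $(-1)$-curve is contracted to a fixed point of $\mathbb P^2$, which is impossible by Lemma~\ref{lem:small}(iii). On $\mathbb P^1\times\mathbb P^1$ the perfect group $G$ preserves both rulings, so it maps to $\operatorname{PGL}_2\times\operatorname{PGL}_2$ and acts trivially by Lemma~\ref{lem:small}(ii). On $\mathbb F_2$ it acts trivially on the base of the ruling, hence faithfully on the generic fiber of the ruling, which is a projective line over the function field of the base. This contradicts Lemma~\ref{lem:small}(ii) again.

\emph{$d=9$.} Now $Y_\eta\otimes\bar K=\mathbb P^2$, so $Y_\eta$ is a Severi--Brauer surface. By Tsen's theorem $Y_\eta\cong\mathbb P^2_K$. The obstruction to lifting $G\to\operatorname{PGL}_3(K)$ to $\operatorname{GL}_3(K)$ is the class in $H^2(G,K^*)$ of the central extension of $G$ by $K^*$ pulled back from $\operatorname{GL}_3(K)$. Since $H_1(G,\mathbb Z)=0$, this group is $\operatorname{Hom}(H_2(G,\mathbb Z),K^*)$, which is killed by $2$. The determinant is a homomorphism from the extension to $K^*$ that restricts to $K^*$ as the cube, so the class is also killed by $3$.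 Hence it vanishes, and we get a nontrivial three-dimensional representation of $G$ over $K$. Representations of a finite group over $K\supset\mathbb C$ are defined over $\mathbb C$, and the only nontrivial ones of dimension $3$ are $V$ and $V^*$. So the space of linear forms is $V\otimes K$ or $V^*\otimes K$, and after a twist we are in the first case.

\emph{$d=2$.} On a weak del Pezzo surface of degree $2$ the anticanonical system is base point free (Demazure). As $-K_{\tilde S}$ is the pullback of the anticanonical class, $|-K_{Y_\eta}|$ is base point free. By Riemann--Roch and Kawamata--Viehweg vanishing, $h^0(-mK_{Y_\eta})=1+m(m+1)$ for $m\ge0$. Put $U=H^0(Y_\eta,-K_{Y_\eta})$, of dimension $3$. As $-K_{Y_\eta}$ is ample with self-intersection $2$, we get a finite $G$-equivariant morphism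
\[
\rho\colon Y_\eta\to\mathbb P^2_K,\qquad\deg\rho=2,\quad \rho^*\mathcal O(1)=-K_{Y_\eta},\quad H^0(\mathbb P^2_K,\mathcal O(1))=U .
\]
It is flat, because $Y_\eta$ is Cohen--Macaulay and $\mathbb P^2_K$ is regular. So $\rho_*\mathcal O=\mathcal O\oplus\mathcal L$, where $\mathcal L=\mathcal O(-e)$ is the line bundle of elements of trace zero. From
\[
3=h^0(-K)=3+h^0(\mathcal O(1-e)),\qquad 7=h^0(-2K)=6+h^0(\mathcal O(2-e))
\]
we get $e=2$. Let $w$ span the line $H^0(\mathcal L(2))\subset H^0(-2K_{Y_\eta})$. The square of a trace-zero element of a quadratic algebra lies in the base ring, so $w^2=q$ with $q\in H^0(\mathcal O(4))=\operatorname{Sym}^4U$, and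
\[
Y_\eta=\{w^2=q\}\subset\mathbb P(1,1,1,2)_K .
\]
The group $G$ acts on all these spaces through the canonical linearization of $K_{Y_\eta}$. It acts on $w$ by a character, i.e.\ trivially, so $q$ is invariant. The module $U$ is not trivial, since otherwise $G$ would act faithfully by automorphisms of the double cover $\rho$ over $\mathbb P^2_K$, of which there are at most two. As in the case $d=9$, after a twist $U\cong V\otimes K$ with basis $x,y,z$. By Lemma~\ref{lem:inv}, $q\in(\operatorname{Sym}^4V)^G\otimes K=Kf$, so $q=cf$, and $c\ne0$ because $Y_\eta$ is reduced. Put $a=-1/c$.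
\end{proof}

\section{Local models}\label{sec:models}

Let $0\in B$. We replace $B$ by small affine neighborhoods of $0$ when needed; $s$ denotes a local parameter at $0$ that vanishes nowhere else on $B$ and has nowhere vanishing differential. For each generic fiber of Lemma~\ref{lem:generic} we need a model $Q$ to which Section~\ref{sec:compare} applies with a good threshold $\gamma$. In the second case of that lemma, rescaling $w$ multiplies $a$ by squares, so we may assume that $a$ is a unit at $0$ if $\operatorname{ord}_0(a)$ is even, and that $a$ is itself the parameter $s$ if $\operatorname{ord}_0(a)$ is odd. So there are three cases.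

\begin{itemize}
\item \textbf{Plane case:} $Y_\eta=\mathbb P^2_K$. Take $Q=\mathbb P^2\times B$, with $\mu=1$ and $\gamma=\frac43$.
\item \textbf{Even case:} $Y_\eta=\{aw^2+f=0\}$ with $a$ a unit on $B$. Take $Q=\{aw^2+f=0\}\subset\mathbb P(1,1,1,2)\times B$. It is smooth over $B$ with $F_Q\cong S$, and $-K_Q=\mathcal O(1)$; here $\mu=1$ and $\gamma=2$.
\item \textbf{Odd case:} $Y_\eta=\{aw^2+f=0\}$ with $a=s$. There are two evident models in $\mathbb P(1,1,1,2)\times B$,
\[
X=\{sw^2+f=0\},\qquad Q=\{w'^2+sf=0\},
\]
identified over $B\setminus0$ by $w'=sw$. We shall use $Q$ as reference model, with $\mu=\gamma=2$.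
\end{itemize}

The choice in the odd case is dictated by Lemma~\ref{lem:threshold}, which we want to apply to a central fiber. The central fiber of $X$ is a cone whose vertex is a fixed point of $G$, so it is not suitable. The central fiber of $Q$ is a plane with multiplicity two, but after a double cover of the base ramified at $0$, and normalization, it becomes a copy of $S$. So we compare with $Q$, although it is $X$ that occurs in Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:X}
The variety $X$ is irreducible and terminal, with one singular point, of type $\frac12(1,1,1)$. The divisor $-K_X=\mathcal O(1)$ is ample over $B$. The fiber $X_0$ is irreducible and reduced.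
\end{lemma}

\begin{proof}
The vertex $(0:0:0:1)$ lies on $X$ only over $s=0$, and near it $X$ is $\{s+f=0\}/\mu_2\cong\frac12(1,1,1)$, a terminal point. Elsewhere $X$ is smooth: at a singular point with, say, $x=1$, the derivatives of $sw^2+f(1,y,z)$ give $w^2=f_y=f_z=0$, so $w=0$ and $f=0$. By Euler's formula also $f_x=0$, contradicting Lemma~\ref{lem:smooth}. So $X$ is normal. The fiber $X_0=\{f=0\}\subset\mathbb P(1,1,1,2)$ is the cone over a smooth irreducible curve, and the other fibers are isomorphic to $S$. As all fibers are connected, so is $X$, and being normal it is irreducible. Adjunction outside the singular point gives $K_X=\mathcal O(-5+4)=\mathcal O(-1)$.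
\end{proof}

\begin{lemma}\label{lem:Q}
In the odd case the following holds.
\begin{enumerate}
\item[(i)] $Q$ is irreducible, normal and Gorenstein, and $-K_Q=\mathcal O(1)$ is ample over $B$. Its singular locus is the curve $C=\{s=w'=f=0\}$. The only component of $Q_0$ is $F_Q=\{s=w'=0\}\cong\mathbb P^2$, and $\operatorname{div}_Q(s)=2F_Q$.
\item[(ii)] The blow-up $\tilde Q$ of $Q$ along $C$ is smooth and crepant over $Q$, with an irreducible exceptional divisor $E$. So $Q$ is canonical but not terminal, $a(E;Q)=0$, and $a(F;Q)\ge1$ for every other exceptional divisor $F$ over $Q$.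
\item[(iii)] $\operatorname{ord}_E$ is the valuation of the fiber $X_0$ of $X$.
\item[(iv)] Let $B'=\{r^2=s\}\to B$ be the double cover branched at $0$, let $Z=\{W^2+f=0\}=S\times B'$ and $S_0=S\times\{0\}$. The map
\[
q\colon Z\to Q,\qquad(x,y,z,W,r)\mapsto(x,y,z,\;w'=rW,\;s=r^2),
\]
is finite of degree $2$, $G$-equivariant and \'etale in codimension one, and $q^*F_Q=S_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $Q$ does not meet the vertex $(0:0:0:1)$, so it is a Cartier divisor in a smooth fourfold, and adjunction gives $K_Q=\mathcal O(-5+4)$. In the chart $x=1$ the derivatives of $w'^2+sf$ with respect to $w',s,y,z$ are $2w',f,sf_y,sf_z$. If they all vanish, then $w'=f=0$, and $s=0$ by Lemma~\ref{lem:smooth}. So the singular locus is $C$, of codimension two, and $Q$ is normal; as its fibers are connected, it is irreducible. At the generic point of $F_Q$ the function $f$ is invertible, $w'$ is a parameter, and $s=-w'^2/f$.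

(ii) Near a point of $C$ the functions $w',s,f$ (with one of $x,y,z$ set equal to $1$) are part of a coordinate system of the ambient fourfold $P$, because $f=0$ is smooth. Let $\tilde P\to P$ be the blow-up of $C$, with exceptional divisor $\mathcal E$, a $\mathbb P^2$-bundle over $C$. As $Q$ has multiplicity $2$ along $C$, its proper transform $\tilde Q$ is the pullback of $Q$ minus $2\mathcal E$. It meets $\mathcal E$ in the bundle $E$ of smooth conics $w'^2+sf=0$. So $E$ is a smooth Cartier divisor on $\tilde Q$, whence $\tilde Q$ is smooth; and $E$ is irreducible, being a $\mathbb P^1$-bundle over the irreducible curve $C$. Since $K_{\tilde P}$ is the pullback of $K_P$ plus $2\mathcal E$, the divisor $K_{\tilde Q}$ is the pullback of $K_Q$. So $a(E;Q)=0$. Any other $F$ exceptional over $Q$ is exceptional over the smooth variety $\tilde Q$, and $a(F;Q)=a(F;\tilde Q)\ge1$.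

(iii) In the chart $x=1$, the part of $\tilde Q$ where the ideal $(w',s,f)$ is generated by $s$ has the coordinate ring $\mathcal O(Q)[w'/s,f/s]$. Put $w=w'/s$. Then $f/s=-w'^2/s^2=-w^2$ and $w'=sw$, so this ring is generated by $y,z,w$ over $\mathcal O(B)$, with the relation $sw^2+f=0$. Thus it is a quotient of $\mathcal O(B)[y,z,w]/(sw^2+f)$, the coordinate ring of the chart $x=1$ of $X$. Both rings are domains of dimension $3$, so they are equal: this part of $\tilde Q$ is an open subset of $X$. In it both $E$ and $X_0$ are given by $s=0$, and neither is empty.

(iv) First, $(rW)^2+r^2f=r^2(W^2+f)=0$, so $q$ maps $Z$ to $Q$. It is projective with finite fibers, hence finite; it has degree $2$ and is invariant under the involution $\iota\colon(W,r)\mapsto(-W,-r)$, which commutes with $G$. So $Z/\iota\to Q$ is finite and birational, hence an isomorphism as $Q$ is normal. A fixed point of $\iota$ has $r=0$ and $W=0$ (because $x,y,z$ are not all zero), so $\iota$ acts freely outside the curve $r=W=f=0$, and $q$ is \'etale there. Finally $2q^*F_Q=\operatorname{div}_Z(r^2)=2S_0$.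
\end{proof}

\section{There are no other local models}\label{sec:local}

\begin{lemma}\label{lem:lc}
Let $Q$ be one of the three local models, and let $M$ be an effective $G$-invariant $\mathbb Q$-Cartier $\mathbb Q$-divisor on $Q$ that does not contain $F_Q$ and satisfies $K_Q+M\sim_{\mathbb Q}0$. Then $(Q,F_Q+\gamma M)$ is lc near $F_Q$.
\end{lemma}

\begin{proof}
As $a(F;Q,F_Q+cM)$ is a continuous function of $c$ for each $F$, it suffices to show that $(Q,F_Q+cM)$ is lc near $F_Q$ for all rational $0<c<\gamma$. Let $q\colon Z\to Q$ be as in Lemma~\ref{lem:Q}(iv) in the odd case, and $Z=Q$, $q=\operatorname{id}$ otherwise. Then $Z$ is smooth, and $Z_0=q^*F_Q$ is $\mathbb P^2$ or $S$, with the given action of $G$. Put $M_Z=q^*M$; it does not contain $Z_0$. As $q$ is \'etale in codimension one, $K_Z+M_Z=q^*(K_Q+M)\sim_{\mathbb Q}0$. The divisor $Z_0$ is principal, given by $s$ or by $r$, so $K_Z|_{Z_0}=(K_Z+Z_0)|_{Z_0}=K_{Z_0}$. Hence $M_Z|_{Z_0}$ is a $G$-invariant effective $\mathbb Q$-divisor with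
\[
M_Z|_{Z_0}\sim_{\mathbb Q}-K_{Z_0} ,
\]
and $(Z_0,cM_Z|_{Z_0})$ is klt by Lemma~\ref{lem:threshold}. By inversion of adjunction \cite[Theorem 5.50]{KM}, $(Z,Z_0+cM_Z)$ is plt near $Z_0$. Again because $q$ is \'etale in codimension one, $K_Z+Z_0+cM_Z=q^*(K_Q+F_Q+cM)$, and $(Q,F_Q+cM)$ is lc near $F_Q$ by \cite[Proposition 5.20]{KM}.
\end{proof}

\begin{proposition}\label{prop:local}
Let $Y\to B$ be as in Theorem~\ref{thm:B}, with $B$ a small affine neighborhood of $0$. Let $Q$ be one of the three local models, and let a $G$-equivariant isomorphism $Y|_{B\setminus0}\cong Q|_{B\setminus0}$ over $B\setminus0$ be given.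
\begin{enumerate}
\item[(i)] In the plane case and the even case it extends to a $G$-equivariant isomorphism $Y\cong Q$.
\item[(ii)] In the odd case it extends to a $G$-equivariant isomorphism $Y\cong X$ or $Y\cong Q$. If $Y$ is terminal, then $Y\cong X$.
\end{enumerate}
\end{proposition}

\begin{proof}
We apply Section~\ref{sec:compare} with $\Gamma=G$. As $Y$ is canonical, $\lambda\ge0$ by Lemma~\ref{lem:transport}(d). By Lemma~\ref{lem:lc}, applied to $M=M_Q$, the pair $(Q,F_Q+\gamma M_Q)$ is lc near $F_Q$. So every component $F\ne F_Q$ of $Y_0$ satisfies \eqref{eq:key}, where $e=a(F;Q)$ is a nonnegative integer, because $Q$ is Gorenstein and canonical and $F$ is exceptional over $Q$.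

(i) Here $\mu=1$, $\gamma>1$, and $e\ge1$ since $Q$ is smooth. So $(\gamma-1)e+m+\gamma\lambda m>1$, a contradiction. Hence $F_Q$ is the only component of $Y_0$, and Lemma~\ref{lem:reconstruct}(ii) gives $Y\cong Q$.

(ii) Here $\mu=\gamma=2$, and \eqref{eq:key} gives $e+\frac m2\le1$. So $e\le\frac12$, hence $e=0$, and $F=E$ by Lemma~\ref{lem:Q}(ii). The set of components of $Y_0$ is therefore $\{F_Q\}$, $\{E\}$ or $\{F_Q,E\}$.

If it is $\{F_Q\}$, then $Y\cong Q$ by Lemma~\ref{lem:reconstruct}(ii), and $Y$ is not terminal.

If it is $\{E\}$, then $Y\cong X$ by Lemma~\ref{lem:reconstruct}(ii), since $\operatorname{ord}_E$ is the valuation of the only component of $X_0$ by Lemma~\ref{lem:Q}(iii), and $-K_X$ is ample over $B$.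

Suppose it is $\{F_Q,E\}$. These are the components of the fiber of $\tilde Q$ over $0$, and $\tilde Q\to Q$ is an isomorphism over $B\setminus0$. By Lemma~\ref{lem:reconstruct}(i), $Y$ and $\tilde Q$ are isomorphic in codimension one. As $\tilde Q\to Q$ is crepant, we obtain for suitable $k>0$
\[
Y=\operatorname{Proj}\bigoplus_jH^0(\tilde Q,-jkK_{\tilde Q})=\operatorname{Proj}\bigoplus_jH^0(Q,-jkK_Q)=Q,
\]
compatibly with the given birational map. But $E$ is a divisor on $Y$ and not on $Q$, a contradiction.

All isomorphisms extend the given equivariant birational map, so they are $G$-equivariant.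
\end{proof}

\begin{remark}\label{rem:equality}
For $Y=X$ the inequality \eqref{eq:key} is an equality. Indeed, $E$ has $e=0$ and $m=\operatorname{ord}_{X_0}(s)=1$. Next, $F_Q$ is the exceptional divisor of the blow-up of the vertex of $X$. To see this, recall that near the vertex $X$ is $\{s+f=0\}/\mu_2$, with $w=1$. One chart of its blow-up has the coordinates $y_1=y/x$, $z_1=z/x$ and $\xi=x^2/w$ over $B$, the equation $s+\xi^2f(1,y_1,z_1)=0$, and the exceptional divisor $\xi=0$. The coordinate $w'/x^2$ on the chart $x\ne0$ of $Q$ becomes $sw/x^2=s/\xi=-\xi f(1,y_1,z_1)$. So where $f(1,y_1,z_1)\ne0$ the two charts coincide, and $\xi=0$ is $F_Q=\{w'=0\}$. It follows that $a(F_Q;X)=\frac32-1=\frac12$ and $\lambda=\frac14$, and the left side of \eqref{eq:key} is $0+\frac12+\frac12=1$. The full strength of Lemma~\ref{lem:threshold} is not needed to conclude, however: since $\lambda\ge0$, any $\gamma>1$ suffices in the plane and even cases, and any $\gamma>\frac32$ in the odd case.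
\end{remark}

\section{Proof of Theorem \ref{thm:A}}\label{sec:A}

Let $Y\to\mathbb P^1$ be a three-dimensional $G$-Mori fiber space and $K=\mathbb C(\mathbb P^1)$. By Lemma~\ref{lem:generic} we may assume, after a twist, that the generic fiber is $\mathbb P^2_K$ or $\{aw^2+f=0\}$. An isomorphism of generic fibers extends to a $G$-equivariant isomorphism over a nonempty open subset of $\mathbb P^1$. So each $p\in\mathbb P^1$ has an affine neighborhood $B$ such that, after rescaling $w$ in the second case, Proposition~\ref{prop:local} applies over $B$ with $0=p$.

\emph{The generic fiber is $\mathbb P^2_K$.} By the plane case of Proposition~\ref{prop:local}, the birational map $Y\dashrightarrow\mathbb P^2\times\mathbb P^1$ is an isomorphism over a neighborhood of every point of $\mathbb P^1$. So it is an isomorphism.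

\emph{The generic fiber is $\{aw^2+f=0\}$.} Since $\operatorname{div}(a)$ has degree $0$, the number of points where $a$ has odd order is even, say $2n$. Let $A$ be a squarefree binary form of degree $2n$ vanishing exactly there ($A=1$ if $n=0$). The divisor of $a/A(u/v,1)$ is $2\Delta$ with $\deg\Delta=0$, so this function is a square in $K$. Hence we may assume that $a=A(u/v,1)$. Write $A=\alpha\beta$ with $\deg\alpha=\deg\beta=n$. Since
\[
\alpha\beta\,t^2=\frac{\alpha\beta}{v^{2n}}\,(tv^n)^2 ,
\]
the generic fiber of $\mathcal X_n(\alpha,\beta)$ is $\{aw^2+f=0\}$ with $w=tv^n$. This gives a $G$-equivariant birational map $Y\dashrightarrow\mathcal X_n(\alpha,\beta)$ over $\mathbb P^1$ that is an isomorphism of generic fibers.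

Let $p\in\mathbb P^1$, and choose a linear form $\ell$ in $u,v$ with $\ell(p)\ne0$. Near $p$, with the coordinate $w_p=t\ell^n$ instead of $t$, the variety $\mathcal X_n(\alpha,\beta)$ is
\[
\{a_pw_p^2+f=0\}\subset\mathbb P(1,1,1,2)\times B,\qquad a_p=\alpha\beta/\ell^{2n} .
\]
Here $a_p\equiv a$ modulo squares, and $a_p$ is a unit or a parameter at $p$ because $\alpha\beta$ has simple zeros. So near $p$ we see the model $Q$ of the even case or the model $X$ of the odd case. As $Y$ is terminal, Proposition~\ref{prop:local} shows that the birational map is an isomorphism over a neighborhood of $p$. Since $p$ was arbitrary, $Y\cong\mathcal X_n(\alpha,\beta)$, $G$-equivariantly over $\mathbb P^1$.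

Since the listed varieties are known to be $G$-Mori fiber spaces, the conjecture follows. \hfill$\square$

\section{Canonical singularities and isomorphism classes}\label{sec:B}

\begin{proof}[Proof of Theorem \ref{thm:B}]
\emph{Classification.} Lemma~\ref{lem:generic} and Proposition~\ref{prop:local} were proved under the hypotheses of Theorem~\ref{thm:B}. If the generic fiber is $\mathbb P^2_K$, then $Y\cong\mathbb P^2\times B$ as in Section~\ref{sec:A}. If it is $\{aw^2+f=0\}$, let $\Theta$ be the set of those $p\in R$ at which Proposition~\ref{prop:local}(ii) yields $Q$ and not $X$. Then near every point the identification of generic fibers extends to an isomorphism of $Y$ with the model \eqref{eq:Yatheta}, so $Y\cong Y_{a,\Theta}$.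

\emph{Existence.} The action of $G$ on $x,y,z$ is compatible with the gluing of the pieces \eqref{eq:Yatheta}. The resulting variety is proper over $B$, and its relative anticanonical class is ample, since this holds near every point of $B$ by Section~\ref{sec:models}; so it is projective over $B$. Its fibers are connected. The models of the even case are smooth, so by Lemmas~\ref{lem:X} and \ref{lem:Q} the variety is canonical, and it is terminal if and only if $\Theta=\varnothing$. For $\mathbb P^2\times B$ there is nothing to check.

\emph{Uniqueness.} Cases (1) and (2) are distinguished by the degree $9$ or $2$ of the generic fiber. Let $\varphi\colon Y_{a,\Theta}\to Y_{a',\Theta'}$ be an isomorphism over $B$ that is equivariant up to an automorphism $\sigma$ of $G$. It induces a $\sigma$-equivariant isomorphism between the spaces $H^0(-K)$ of the generic fibers, both equal to $V\otimes K$. As $V\not\cong V^*$, the automorphism $\sigma$ is inner, and composing $\varphi$ with an element of $G$ we may assume that $\sigma=1$. By Schur's lemma, $\varphi^*$ multiplies $x,y,z$ by one scalar $\kappa\in K^*$. Since $\varphi$ respects the anticanonical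 double covers, it respects the trace-zero line $Kw$, so $\varphi^*w=\kappa'w$ with $\kappa'\in K^*$. Comparing equations, $a'\kappa'^2=a\kappa^4$, so $a'/a\in K^{*2}$. Finally, $\Theta$ is the set of points with a nonreduced fiber: the fiber over $p\in\Theta$ is $2F_Q$, while the other fibers are isomorphic to $S$ or to the reduced cone of Lemma~\ref{lem:X}. So $\Theta=\Theta'$.

\emph{The case $B=\mathbb P^1$.} Now $|R|$ is even. Let $A_1$ and $A_2$ be squarefree binary forms with zero sets $R\setminus\Theta$ and $\Theta$. Then $\deg A_2-\deg A_1$ is even, and
\[
A_1t^2+A_2f=0,\qquad\deg t=\bigl(\tfrac{\deg A_2-\deg A_1}2,2\bigr),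
\]
is homogeneous of degree $(\deg A_2,4)$. Its generic fiber belongs to the class of $A_1A_2$, which has odd order exactly on $R$, so it is the class of $a$. Dehomogenize at a point $p$ with a linear form that does not vanish at $p$. If $p\notin\Theta$, then $A_2$ is a unit at $p$, and division by $A_2$ gives the first form in \eqref{eq:Yatheta}, with $a_p=A_1/A_2$, a unit or a parameter. If $p\in\Theta$, then $A_1$ is a unit at $p$, and division by $A_1$ gives the second form, with the parameter $a_p=A_2/A_1$. So the hypersurface is $Y_{a,\Theta}$. Conversely, if $A_1A_2$ is any squarefree binary form of even degree, the same computation identifies the hypersurface with $Y_{a,\Theta}$ for $a$ the class of $A_1A_2$ and $\Theta$ the zero set of $A_2$.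
\end{proof}

\begin{corollary}
$\mathcal X_n(\alpha,\beta)$ and $\mathcal X_{n'}(\alpha',\beta')$ are the same $G$-Mori fiber space if and only if $n=n'$ and some element of $\operatorname{PGL}_2(\mathbb C)$ maps the zero set of $\alpha\beta$ onto that of $\alpha'\beta'$. So, apart from $\mathbb P^2\times\mathbb P^1$, the three-dimensional $G$-Mori fiber spaces over $\mathbb P^1$ correspond bijectively to the $\operatorname{PGL}_2(\mathbb C)$-orbits of finite subsets of $\mathbb P^1$ of even cardinality.
\end{corollary}

\begin{proof}
Let $a,a'\in K^*$ represent the classes belonging to the two varieties, which are thus $Y_{a,\varnothing}$ and $Y_{a',\varnothing}$; they have odd order exactly at the zeros of $\alpha\beta$ and of $\alpha'\beta'$. If the two varieties are identified by $(\phi,\psi)$, then pulling back the second one by $\psi$ we obtain an isomorphism $Y_{a,\varnothing}\cong Y_{\psi^*a',\varnothing}$ over $\mathbb P^1$, equivariant up to an automorphism of $G$. By the uniqueness in Theorem~\ref{thm:B}, $\psi^*a'\equiv a$ modulo squares, so $\psi$ maps the first zero set onto the second. Conversely, if $\psi$ does this, then $\psi^*a'$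 and $a$ have odd order at the same points. So the divisor of $\psi^*a'/a$ is $2\Delta$ with $\deg\Delta=0$, hence $\psi^*a'\equiv a$ modulo squares, and $Y_{a,\varnothing}\cong Y_{\psi^*a',\varnothing}$. The last statement follows with Theorem~\ref{thm:A}.
\end{proof}

\section{What the hypotheses do}\label{sec:sharp}

Compared with canonicity, terminality in Theorem~\ref{thm:A} was used only to exclude the models $w'^2+sf=0$. By Theorem~\ref{thm:B} these do occur when canonical singularities are allowed, so the list of Theorem~\ref{thm:A} is not complete in that setting. Canonicity was used for the generic fiber and for the inequality $\lambda\ge0$. The following example shows that it cannot be weakened to ``klt''.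

\begin{proposition}
Let $Y=\{uw=f(x,y,z)\}$ in the toric variety with
\[
\deg u=\deg v=(1,0),\qquad\deg x=\deg y=\deg z=(0,1),\qquad\deg w=(-1,4)
\]
and irrelevant ideal $(u,v)\cap(x,y,z,w)$, with $G$ acting on $x,y,z$. Then $Y\to\mathbb P^1_{u:v}$ satisfies all conditions of a $G$-Mori fiber space over $\mathbb P^1$ with ``terminal'' replaced by ``klt'', but it is in neither of the lists of Theorems~\textup{\ref{thm:A}} and \textup{\ref{thm:B}}.
\end{proposition}

\begin{proof}
At a point with $x=y=z=0$ we have $w\ne0$ and $u=0$. Setting $v=w=1$ we see that $Y$ is locally $\{u=f\}/\mu_4\cong\frac14(1,1,1)$. Elsewhere $Y$ is smooth: where $u\ne0$ one can solve for $w$, and at a singular point with $u=0$, $v=1$ and, say, $x=1$ we would have $u=w=f_y=f_z=0$, hence $f=0$ and also $f_x=0$, against Lemma~\ref{lem:smooth}. So $Y$ is $\mathbb Q$-factorial and klt. It is not canonical: the exceptional divisor of the blow-up of the singular point has discrepancy $\frac34-1=-\frac14$. The fibers are $\mathbb P^2$ for $u\ne0$ and the irreducible reduced cone $\{f=0\}\subset\mathbb P(1,1,1,4)$ for $u=0$. Since the generic fiber is a projective plane and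 all fibers are irreducible, the class group of $Y$ has rank $2$; it is spanned over $\mathbb Q$ by the invariant classes of a fiber and of $K_Y$, so $\operatorname{rk}\operatorname{Pic}(Y)^G=2$. The degree of $-K_Y$ is $(2,0)+(0,3)+(-1,4)-(0,4)=(1,3)$, which restricts to $\mathcal O(3)$ on the fibers, so $-K_Y$ is ample over $\mathbb P^1$. All varieties in the two lists are canonical, so $Y$ is not among them.
\end{proof}

In terms of Section~\ref{sec:compare}, take $Q=\mathbb P^2\times B$ near $u=0$, with $s=u$ and $v=1$. The fiber $F$ of $Y$ over $0$ is the exceptional divisor of the blow-up of $Q$ along the curve $u=f=0$, because the chart of this blow-up with coordinate $w=f/u$ is contained in $Y$. So $e=m=1$. The plane $F_Q$ is the exceptional divisor of the blow-up of the $\frac14(1,1,1)$-point: one chart of that blow-up has the coordinates $y_1=y/x$, $z_1=z/x$ and $\xi=x^4/w$, with exceptional divisor $\xi=0$, and $u=\xi f(1,y_1,z_1)$; so where $f(1,y_1,z_1)\ne0$ it coincides with the chart of $Q$ with coordinates $y_1,z_1,u$. Hence $\lambda=-\frac14$, and with $\gamma=\frac43$ the left side of \eqref{eq:key} is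
\[
\tfrac13\cdot1+1+\tfrac43\cdot\bigl(-\tfrac14\bigr)=1 .
\]
Thus \eqref{eq:key}, which does not require $\lambda\ge0$, holds with equality, and it is the negative discrepancy of $F_Q$ over $Y$ that makes room for the new fiber.

\begin{thebibliography}{9}

\bibitem{Abban}
Hamid Abban, \emph{On conjugacy classes of the Klein simple group in Cremona group}, arXiv:1310.5548 (2013).

\bibitem{KM}
Koll\'ar--Mori, \emph{Birational Geometry of Algebraic Varieties}.

\end{thebibliography}
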